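\title{Coarse embeddings into $c_0(\Gamma)$ and the threshold $\aleph_\omega$}

\begin{abstract}
We prove that a Banach space with a $1$-unconditional basis indexed by $\omega_n$, $n<\omega$, embeds into $c_0(\omega_n)$ with bi-Lipschitz distortion at most $L$ for every $L>4n+5$. In particular $\ell_2(\omega_1)$ coarsely embeds into $c_0(\omega_1)$, which answers negatively two questions of Hajek and Schlumprecht. In the other direction we show in ZFC that a Banach space of density at least $\aleph_\omega$ that coarsely embeds into some $c_0(\Gamma)$ has trivial cotype, and is isomorphic to $c_0$ of its density if it has a symmetric basis. So $\aleph_\omega$ is the exact threshold for both questions. We also show that the least distortion of $\ell_1(\omega_n)$ into spaces $c_0(\Gamma)$ lies between $n+2$ and $4n+5$.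
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces in this paper are real, and we work in ZFC. For a set $\Gamma$, the space $c_0(\Gamma)$ consists of all real functions $u$ on $\Gamma$ such that $\{\gamma:|u(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm. The density $\operatorname{dens}(X)$ of a Banach space $X$ is the smallest cardinality of a dense subset of $X$.

A map $f:X\to Y$ between metric spaces is a \emph{coarse embedding} if there are functions $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ such that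
\[
\rho_1(d(x,y))\le d(f(x),f(y))\le\rho_2(d(x,y))\qquad\text{for all }x,y\in X .
\]
Such a map may destroy all structure at small scales; it only has to keep far points far and points at a given distance within a bounded distance. The map $f$ is a \emph{bi-Lipschitz embedding} if one can take $\rho_1(t)=st$ and $\rho_2(t)=sDt$ for some $s>0$ and $D\ge1$; the infimum of such $D$ is the \emph{distortion} of $f$.

A Banach space $X$ has \emph{trivial cotype} if it contains the spaces $\ell_\infty^N$ uniformly: for some (equivalently, every) $C>1$ and every $N$ there is a linear map $T:\ell_\infty^N\to X$ with $\|x\|\le\|Tx\|\le C\|x\|$ for all $x$. For infinite $\Gamma$ the space $c_0(\Gamma)$ contains every $\ell_\infty^N$ isometrically, so it has trivial cotype. We ask whether this property passes to the spaces that embed into $c_0(\Gamma)$. For linear embeddings it does.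

\begin{example}\label{ex:linear}
Let $X$ be an infinite-dimensional subspace of $c_0(\Gamma)$. Choose inductively unit vectors $v_1,v_2,\ldots\in X$ and finite sets $E_1\subset E_2\subset\cdots\subset\Gamma$ such that $|v_k(\gamma)|\le2^{-k}$ for $\gamma\notin E_k$ and $v_{k+1}$ vanishes on $E_k$; the latter imposes finitely many linear conditions. Fix $\gamma$ and let $j$ be least with $\gamma\in E_j$ ($j=\infty$ if there is none). Then $v_k(\gamma)=0$ for $k>j$ and $|v_k(\gamma)|\le2^{-k}$ for $k<j$. Hence $\|\sum_{k\le m}\varepsilon_kv_k\|\le2$ for all $m$ and all signs $\varepsilon_k=\pm1$, and this forces trivial cotype (Lemma~\ref{lem:cotype} below).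
\end{example}

A coarse embedding offers no linear conditions to impose, and for separable spaces the conclusion fails: $\ell_2$ embeds bi-Lipschitzly into $c_0$ (the case $n=0$ of Theorem~\ref{thm:embed}). What remains is counting. If $f:X\to c_0(\Gamma)$ is a coarse embedding, each $f(x)$ has finitely many large coordinates, and when $X$ has very many well separated points the pigeonhole principle should find points whose images nearly agree on the large coordinates. For very large density the conclusion is indeed known. A long Schauder basis $\{e_\gamma\}_{\gamma<\Lambda}$ (the definition is recalled in Section~\ref{sec:prelim}) is \emph{symmetric} if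
\[
\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|=\Big\|\sum_{i=1}^ka_ie_{\beta_i}\Big\|
\]
for all real $a_1,\dots,a_k$, all distinct $\gamma_1,\dots,\gamma_k$ and all distinct $\beta_1,\dots,\beta_k$. Let $\lambda_0=\omega_0$, $\lambda_{n+1}=2^{\lambda_n}$ and $\lambda=\lim_n\lambda_n$; under GCH, $\lambda=\aleph_\omega$. The known results are:
\begin{enumerate}
\item[(A)] if $\operatorname{dens}(X)\ge\lambda$ and $X$ coarsely embeds into some $c_0(\Gamma)$, then $X$ has trivial cotype;
\item[(B)] if moreover $X$ has a symmetric basis $\{e_\gamma\}_{\gamma<\Lambda}$ with $\Lambda=\operatorname{dens}(X)\ge\lambda$, then $X$ is linearly isomorphic to $c_0(\Lambda)$.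
\end{enumerate}
Between the separable case and $\lambda$ there is a gap. Among uncountably many points, uncountably many share any invariant with countably many values, such as the number of large coordinates of $f(x)$ and their rounded values, so one might guess that uncountable density is all that is needed. Hajek and Schlumprecht \cite{HS} posed the following problem.

\medskip
\noindent\textbf{Problem.} Let $X$ be a Banach space with $\operatorname{dens}(X)\ge\omega_1$ that coarsely embeds into $c_0(\Gamma)$ for some cardinal $\Gamma$. Does $X$ have trivial cotype? If moreover $X$ has a symmetric basis, must $X$ be isomorphic to $c_0(\operatorname{dens}(X))$, that is, to $c_0(\omega_1)$ when $\operatorname{dens}(X)=\omega_1$?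
\medskip

Both answers are negative. A family $\{e_\gamma\}_{\gamma\in I}$ of nonzero vectors with dense linear span in $X$ is a \emph{$1$-unconditional basis} if $\|\sum\varepsilon_\gamma a_\gamma e_\gamma\|=\|\sum a_\gamma e_\gamma\|$ for all finite sums and all signs $\varepsilon_\gamma=\pm1$.

\begin{theorem}\label{thm:embed}
Let $X$ have a $1$-unconditional basis indexed by $\omega_n$, $n<\omega$. For every $L>4n+5$ there is a map $G:X\to c_0(\omega_n)$ with
\[
L^{-1}\|x-y\|\le\|G(x)-G(y)\|\le\|x-y\|\qquad\text{for all }x,y\in X.
\]
\end{theorem}

The unit vector basis of $\ell_p(\omega_n)$, $1\le p<\infty$, is $1$-unconditional, so all these spaces embed bi-Lipschitzly into $c_0(\omega_n)$.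

\begin{corollary}\label{cor:answer}
Let $1\le n<\omega$. The space $\ell_2(\omega_n)$ has density $\omega_n$ and a symmetric basis, and it embeds bi-Lipschitzly into $c_0(\omega_n)$. It does not have trivial cotype, and it is not isomorphic to $c_0(\omega_n)$. In particular, $\ell_2(\omega_1)$ is a counterexample to both questions of the Problem.
\end{corollary}

From density $\aleph_\omega$ on, both answers become positive, so $\aleph_\omega$ is the exact threshold.

\begin{theorem}\label{thm:cotype}
If $\operatorname{dens}(X)\ge\aleph_\omega$ and $X$ coarsely embeds into some $c_0(\Gamma)$, then $X$ has trivial cotype.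
\end{theorem}

\begin{theorem}\label{thm:class}
Let $X$ have a symmetric basis $\{e_\gamma\}_{\gamma<\Lambda}$, where $\Lambda=\operatorname{dens}(X)$ is an infinite cardinal. Then $X$ coarsely embeds into some $c_0(\Gamma)$ if and only if $\Lambda<\aleph_\omega$ or $X$ is isomorphic to $c_0(\Lambda)$. When these conditions hold, $X$ embeds bi-Lipschitzly into $c_0(\Lambda)$.
\end{theorem}

Since $2^\kappa\ge\kappa^+$, induction gives $\lambda_n\ge\omega_n$, so $\lambda\ge\aleph_\omega$. Thus Theorems~\ref{thm:cotype} and~\ref{thm:class} contain (A) and (B); the proofs do not use them. The last result shows that the linear growth of the constant in Theorem~\ref{thm:embed} cannot be avoided.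

\begin{theorem}\label{thm:dist}
The infimum of the distortions of bi-Lipschitz embeddings of $\ell_1(\omega_n)$ into spaces $c_0(\Gamma)$ lies in $[\,n+2,\;4n+5\,]$.
\end{theorem}

The proofs translate embeddings into $c_0(\Gamma)$ into colorings of $X$ in which small balls see finitely many colors and color classes are bounded (Section~\ref{sec:color}). Whether such colorings exist is a counting question, and each application of the pigeonhole principle turns out to cost one cardinal. With $\omega_n$ independent directions one can apply it $n+1$ times, which forces color classes of diameter proportional to $n$; a set mapping of Kuratowski shows that nothing more is forced. Section~\ref{sec:model} carries this out in a discrete model. Sections~\ref{sec:embed}--\ref{sec:dist} transfer the two halves of the model to Banach spaces.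

\section{Preliminaries}\label{sec:prelim}

\subsection*{Cardinals and separated sets}
The letters $n,m$ denote natural numbers. Cardinals are initial ordinals, $\omega_n=\aleph_n$, and $\aleph_\omega=\sup_n\omega_n$. For $n\ge1$ every ordinal $\gamma<\omega_n$, viewed as the set of its predecessors, has cardinality at most $\omega_{n-1}$. We write $[I]^{<\omega}$ for the set of finite subsets of $I$. For an infinite cardinal $\kappa$ we have $\kappa\cdot\kappa=\kappa$ and $|[\kappa]^{<\omega}|=\kappa$.

A subset of a metric space is \emph{$\delta$-separated} if its distinct points are at distance at least $\delta$. Maximal $\delta$-separated subsets exist by Zorn's lemma, and every point lies within $\delta$ of a maximal one. Balls are closed, and $B_X$ is the unit ball of $X$.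

\subsection*{Bases}
Let $\{e_\gamma\}_{\gamma\in I}$ be a $1$-unconditional basis. For finite sets $B\subset A\subset I$,
\begin{equation}\label{eq:proj}
\Big\|\sum_{\gamma\in B}a_\gamma e_\gamma\Big\|\le\Big\|\sum_{\gamma\in A}a_\gamma e_\gamma\Big\|,
\end{equation}
because the vector on the left is the average of the vector on the right and of the vector obtained from it by changing the signs on $A\setminus B$. Taking $B$ a singleton shows that the $e_\gamma$ are linearly independent.

A transfinite series $\sum_{\gamma<\Lambda}x_\gamma$ converges to $x$ if there is a map $s:[0,\Lambda]\to X$, continuous for the order topology, with $s(0)=0$, $s(\gamma+1)=s(\gamma)+x_\gamma$ and $s(\Lambda)=x$. A family $\{e_\gamma\}_{\gamma<\Lambda}$ is a \emph{long Schauder basis} if every $x\in X$ has a unique expansion $x=\sum_{\gamma<\Lambda}a_\gamma e_\gamma$. By transfinite induction all partial sums lie in the closed span of the basis, so the span is dense. As for countable bases, the open mapping theorem shows that the partial-sum projections $P_\alpha x=\sum_{\gamma<\alpha}a_\gamma e_\gamma$ are uniformly bounded.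

\subsection*{Cotype}
For $2\le q<\infty$, a Banach space $X$ has \emph{cotype $q$} if there is a constant $C_q$ with
\[
\Big(\sum_{i=1}^m\|v_i\|^q\Big)^{1/q}\le C_q\Big(\operatorname{Average}_{\varepsilon_i=\pm1}\Big\|\sum_{i=1}^m\varepsilon_iv_i\Big\|^2\Big)^{1/2}
\]
for all $m$ and $v_1,\dots,v_m\in X$. The Maurey--Pisier theorem \cite{MP} states that a Banach space that has cotype $q$ for no $q<\infty$ contains the spaces $\ell_\infty^N$ uniformly. We use it in the following form.

\begin{lemma}\label{lem:cotype}
Suppose there is $R<\infty$ such that for every $m$ there are $v_1,\dots,v_m\in X$ with $\|v_i\|\ge\frac12$ and $\|\sum_i\varepsilon_iv_i\|\le R$ for all signs. Then $X$ has trivial cotype.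
\end{lemma}

\begin{proof}
If $X$ had cotype $q<\infty$, then $\frac12m^{1/q}\le(\sum_i\|v_i\|^q)^{1/q}\le C_qR$ for all $m$, which is absurd. The Maurey--Pisier theorem applies.
\end{proof}

\section{Embeddings into $c_0(\Gamma)$ and colorings}\label{sec:color}

\begin{definition}
Let $r,R>0$. An \emph{$(r,R)$-coloring} of a metric space $Y$ is a map $c:Y\to C$ into a set $C$ of colors such that
\begin{enumerate}
\item[(a)] $c$ takes finitely many values on each ball of radius $r$;
\item[(b)] $c(y)=c(y')$ implies $d(y,y')\le R$.
\end{enumerate}
\end{definition}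

Each condition alone is trivial: a constant map satisfies (a) and the identity satisfies (b). Together they describe what an embedding into $c_0(\Gamma)$ does at one scale. To embed, we use the colors as coordinates.

\begin{lemma}\label{lem:glue}
Let $Y$ be a normed space, $\kappa$ an infinite cardinal and $M\ge3$. Suppose that for every $r>0$ the space $Y$ has an $(r,Mr)$-coloring with at most $\kappa$ colors. Then for every $L>M+1$ there is $G:Y\to c_0(\kappa)$ with $L^{-1}\|x-y\|\le\|G(x)-G(y)\|\le\|x-y\|$ for all $x,y\in Y$.
\end{lemma}

\begin{proof}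
Put $K=M+1\ge4$ and $\theta=L/K>1$. For $k\in\mathbb Z$ let $c_k:Y\to C_k$ be a $(\theta^k,M\theta^k)$-coloring with $|C_k|\le\kappa$. We may assume that each $c_k$ is onto and that the sets $C_k$ are pairwise disjoint. For $x\in Y$ and $c\in C_k$ let
\[
f_k(x)(c)=\max\{0,\ \theta^k-\operatorname{dist}(x,c_k^{-1}(c))\},
\]
a bump of height $\theta^k$ on the color class of $c$. The bumps alone do not define an element of $c_0$, since $f_k(x)(c_k(x))=\theta^k$ is unbounded as $k\to\infty$. We therefore switch off scale $k$ near the origin and put
\[
g_k(x)(c)=\min\big\{f_k(x)(c),\ \max\{0,\|x\|-\theta^k\}\big\},\qquad G(x)=\big(g_k(x)(c)\big)_{k\in\mathbb Z,\ c\in C_k}.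
\]

\emph{$G(x)$ belongs to $c_0(\bigcup_kC_k)$.} If $f_k(x)(c)>0$, then $c=c_k(y)$ for some $y$ with $\|y-x\|<\theta^k$. By (a), $f_k(x)$ and hence $g_k(x)$ have finite support. Moreover $0\le g_k(x)\le\theta^k$, and $g_k(x)=0$ if $\theta^k\ge\|x\|$. So a coordinate of $G(x)$ larger than $\delta>0$ comes from one of the finitely many $k$ with $\delta<\theta^k<\|x\|$, and there are finitely many such coordinates. Since $|\bigcup_kC_k|\le\kappa$, extension by zero embeds $c_0(\bigcup_kC_k)$ isometrically into $c_0(\kappa)$.

\emph{Upper bound.} The distance to a nonempty set and the norm are $1$-Lipschitz, and maxima and minima of $1$-Lipschitz real functions are $1$-Lipschitz. So every coordinate of $G$ is $1$-Lipschitz, and so is $G$.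

\emph{Lower bound.} Let $x\ne y$ and choose $k$ with $K\theta^k<\|x-y\|\le K\theta^{k+1}$. One of the two vectors, say $x$, has norm at least $\frac12\|x-y\|>2\theta^k$; here $K\ge4$ is used, and it guarantees that scale $k$ is fully switched on at $x$. Let $c=c_k(x)$. Then $f_k(x)(c)=\theta^k$ and $\|x\|-\theta^k\ge\theta^k$, so $g_k(x)(c)=\theta^k$. If $y'\in c_k^{-1}(c)$, then $\|x-y'\|\le M\theta^k$ by (b), so $\|y-y'\|\ge\|x-y\|-M\theta^k>\theta^k$. Hence $f_k(y)(c)=0=g_k(y)(c)$, and
\[
\|G(x)-G(y)\|\ge\theta^k\ge\frac{\|x-y\|}{K\theta}=\frac{\|x-y\|}{L}.\qedhere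
\]
\end{proof}

Conversely, a coarse embedding produces a coloring by rounding the coordinates of $f(x)$. Rounding every coordinate down to a multiple of a fixed step does not work: a small perturbation can move infinitely many coordinates from just above $0$ to just below $0$, and a ball would see infinitely many colors. So we round all coordinates of moderate size to $0$.

\begin{lemma}\label{lem:round}
Let $X$ be a Banach space with $\dim X\ge2$ that coarsely embeds into $c_0(\Gamma)$. Then $X$ has a $(1,T)$-coloring for some $T<\infty$.
\end{lemma}

\begin{proof}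
Let $f$ be a coarse embedding with functions $\rho_1,\rho_2$, and put $S=2\rho_2(1)+1$. We first show that
\begin{equation}\label{eq:S}
\|x-y\|\le1\quad\Longrightarrow\quad\|f(x)-f(y)\|\le S .
\end{equation}
This needs an argument because $\rho_2$ is not assumed monotone. Let $0<\|x-y\|\le1$. The unit sphere centered at $x$ is connected since $\dim X\ge2$. On it the continuous function $w\mapsto\|w-y\|$ takes the values $1\pm\|x-y\|$, at $w=x\pm(x-y)/\|x-y\|$. So there is $w$ with $\|w-x\|=\|w-y\|=1$, and $\|f(x)-f(y)\|\le\|f(x)-f(w)\|+\|f(w)-f(y)\|\le2\rho_2(1)$.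

For $u\in c_0(\Gamma)$ define $Q(u):\Gamma\to\mathbb Z$ by $Q(u)(\gamma)=0$ if $|u(\gamma)|<2S$, and $Q(u)(\gamma)=\lfloor u(\gamma)/S\rfloor$ otherwise; in the second case the value is at least $2$ or at most $-2$, hence nonzero. If $Q(u)=Q(u')$, then at each $\gamma$ either both values are $0$ and $|u(\gamma)-u'(\gamma)|<4S$, or both equal the same nonzero integer and $|u(\gamma)-u'(\gamma)|<S$. Thus $\|u-u'\|\le4S$. Next, $Q$ takes finitely many values on each ball $B(u_0,S)$. For all but finitely many $\gamma$ we have $|u_0(\gamma)|<S$, and then $|u(\gamma)|<2S$ and $Q(u)(\gamma)=0$ for all $u$ in the ball. For each of the remaining $\gamma$, $u(\gamma)$ stays in a bounded interval, so $Q(u)(\gamma)$ ranges over a finite set.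

Let $c=Q\circ f$ and choose $T$ with $\rho_1(t)>4S$ for $t>T$. By \eqref{eq:S}, $f$ maps $B(z,1)$ into $B(f(z),S)$, which gives (a). If $c(x)=c(y)$, then $\rho_1(\|x-y\|)\le\|f(x)-f(y)\|\le4S$, so $\|x-y\|\le T$.
\end{proof}

\section{A discrete model: finite subsets of $\omega_n$}\label{sec:model}

Equip $[\omega_n]^{<\omega}$ with the metric $d(Y,Y')=|Y\,\triangle\,Y'|$; this is the set of finitely supported $0$--$1$ vectors in $\ell_1(\omega_n)$. The ball of radius $1$ about $X$ consists of $X$, the finitely many sets $X\setminus\{\eta\}$, and the sets $X\cup\{\eta\}$ with $\eta\notin X$. So (a) asks that $X\cup\{\eta\}$ have finitely many colors as $\eta$ varies. A coloring must overlook most newly added points, yet by (b) it may overlook only boundedly many points of a given set, and it is not told which point is new. For which $R$ is there a $(1,R)$-coloring?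

\subsection*{The case $n=0$}
Color $Y\subset\omega$ by $Y\setminus\{\max Y\}$, and $\emptyset$ by $\emptyset$. If $\eta$ exceeds all elements of $X$, the color of $X\cup\{\eta\}$ is $X$, and only finitely many $\eta$ are left. Two sets of color $D$ are obtained from $D$ by adding at most one point each, so $R=2$ works. No $R<2$ works: the singletons lie in the ball about $\emptyset$, so two of them, at distance $2$, share a color.

\subsection*{The case $n=1$}
The same rule fails in $\omega_1$, because infinitely many $\eta$ may lie below $\max X$. But there are only countably many, and we can delete a second point. For each $\gamma<\omega_1$ fix an injection $j_\gamma:\gamma\to\omega$. Color $Y$ by deleting $\gamma=\max Y$ and then, if $Y\cap\gamma\neq\emptyset$, the point of $Y\cap\gamma$ with the largest value of $j_\gamma$. If $\eta$ exceeds all elements of $X$, the color of $X\cup\{\eta\}$ is a subset of $X$. If $\eta<\gamma=\max X$, then $\eta$ is deleted unless $j_\gamma(\eta)$ is smaller than some element of $j_\gamma[X\cap\gamma]$, which happens for finitely many $\eta$. So (a) holds, and $R=4$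 works.

No $R<4$ works. Let $c$ satisfy (a) with $r=1$, and let $A_1,A_2\subset\omega_1$ be disjoint with $|A_1|=\omega$ and $|A_2|=\omega_1$. For each $b\in A_2$ the sets $\{a,b\}$, $a\in A_1$, lie in the ball about $\{b\}$, so there is a pair $a\ne a'$ with $c(\{a,b\})=c(\{a',b\})$. There are countably many pairs and uncountably many $b$, so one pair $a\neq a'$ serves infinitely many $b$. The corresponding sets $\{a,b\}$ lie in the ball about $\{a\}$, so $c(\{a,b\})=c(\{a,b'\})$ for two of them, $b\ne b'$. Then $\{a,b\}$ and $\{a',b'\}$ have the same color and distance $4$.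

\subsection*{The general case}
The deletion rule refers to $\max Y$, which changes when several points are removed at once, as will happen in a Banach space. A more robust formulation keeps a point $\eta\in Y$ when it lies in a finite set determined by the rest of $Y$, where this finite set grows with its argument.

\begin{lemma}[Kuratowski]\label{lem:kur}
For each $n$ there is a map $F=F_n:[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$ such that
\begin{enumerate}
\item[(i)] $A\subset A'$ implies $F(A)\subset F(A')$;
\item[(ii)] every $B\subset\omega_n$ with $|B|=n+2$ contains some $\eta$ with $\eta\in F(B\setminus\{\eta\})$.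
\end{enumerate}
\end{lemma}

\begin{proof}
Put $F_0(\emptyset)=\emptyset$ and $F_0(A)=\{0,\dots,\max A\}$ for $A\ne\emptyset$. This map is monotone, and $\alpha\in F_0(\{\beta\})$ if $\alpha<\beta$.

Let $n\ge1$. For each $\gamma<\omega_n$ fix an injection $j_\gamma:\gamma\to\omega_{n-1}$ and put
\[
F_n(A)=\bigcup_{\gamma\in A}j_\gamma^{-1}\big(F_{n-1}(j_\gamma[A\cap\gamma])\big).
\]
This set is finite because each $j_\gamma$ is injective, and (i) follows from (i) for $F_{n-1}$. Let $|B|=n+2$ and $\gamma=\max B$. Then $j_\gamma[B\setminus\{\gamma\}]$ has $n+1$ elements, so by induction there is $\eta\in B\setminus\{\gamma\}$ with $j_\gamma(\eta)\in F_{n-1}(j_\gamma[B\setminus\{\gamma,\eta\}])$. The set $A=B\setminus\{\eta\}$ contains $\gamma$ and $A\cap\gamma=B\setminus\{\gamma,\eta\}$. Hence $\eta\in F_n(A)$.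
\end{proof}

The lower bound for $n=1$ is the case $m=2$ of the next lemma. In a product $A_1\times\dots\times A_m$, a \emph{line in direction $i$} is the set of points $p$ whose coordinates $p_j$, $j\ne i$, have prescribed values, and a \emph{box} is a set $\prod_i\{a_i,a_i'\}$ with $a_i\ne a_i'$ in $A_i$.

\begin{lemma}\label{lem:box}
Let $m\ge1$, let $A_1,\dots,A_m$ be sets with $|A_i|\ge\omega_{i-1}$, and let $h$ be a function on $A_1\times\dots\times A_m$ that takes finitely many values on each line. Then $h$ is constant on some box.
\end{lemma}

\begin{proof}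
Passing to subsets preserves the hypothesis, so we may assume $|A_i|=\omega_{i-1}$. For $m=1$, $h$ takes finitely many values on an infinite set. Let $m\ge2$. For every $b\in A_m$ the induction hypothesis, applied to $h(\cdot,b)$, gives a box $P_b\subset A_1\times\dots\times A_{m-1}$ such that $h$ is constant on $P_b\times\{b\}$. There are only $\omega_{m-2}$ boxes in $A_1\times\dots\times A_{m-1}$. If each occurred as $P_b$ for finitely many $b$, then $|A_m|\le\omega_{m-2}$; so some box $P$ equals $P_b$ for infinitely many $b$. Fix $p\in P$. For these $b$ the constant value of $h$ on $P\times\{b\}$ is $h(p,b)$, and the points $(p,b)$ lie on one line. So two of them, $b\ne b'$, give the same value, and $h$ is constant on $P\times\{b,b'\}$.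
\end{proof}

The growth of the cardinalities is needed. On $\omega\times\omega$ the function $h(a,b)=\min\{a,b\}$ takes finitely many values on each line, but $h(a',b')>h(a,b)$ whenever $a'>a$ and $b'>b$.

\begin{proposition}\label{prop:model}
The space $[\omega_n]^{<\omega}$ has a $(1,R)$-coloring if and only if $R\ge2n+2$.
\end{proposition}

\begin{proof}
Color $Y$ by $D(Y)=\{\eta\in Y:\eta\in F_n(Y\setminus\{\eta\})\}$. For $\eta\notin X$ we have $D(X\cup\{\eta\})\subset X\cup F_n(X)$, which gives (a). If $Y\setminus D(Y)$ contained a set $B$ with $n+2$ elements, Lemma~\ref{lem:kur} would give $\eta\in B$ with $\eta\in F_n(B\setminus\{\eta\})\subset F_n(Y\setminus\{\eta\})$, so $\eta\in D(Y)$, a contradiction. Hence $|Y\setminus D(Y)|\le n+1$, and sets of the same color are at distance at most $2n+2$.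

Conversely, let $c$ be a $(1,R)$-coloring, $m=n+1$, and let $A_1,\dots,A_m\subset\omega_n$ be disjoint with $|A_i|=\omega_{i-1}$. The function $h(p)=c(\{p_1,\dots,p_m\})$ takes finitely many values on a line in direction $i$, since the sets involved lie in the ball about $\{p_j:j\ne i\}$. By Lemma~\ref{lem:box}, $h$ is constant on a box, whose opposite vertices give sets at distance $2m=2n+2$.
\end{proof}

In particular $[\aleph_\omega]^{<\omega}$, which contains every $[\omega_n]^{<\omega}$, has no $(1,R)$-coloring for any $R$. This is the source of the threshold.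

\section{Spaces with an unconditional basis of size $\omega_n$}\label{sec:embed}

Let $\{e_\gamma\}_{\gamma<\omega_n}$ be a $1$-unconditional basis of $X$, let $X_0$ be the dense subspace of finitely supported vectors $y=\sum_\gamma y(\gamma)e_\gamma$, and fix $F=F_n$ from Lemma~\ref{lem:kur}. For a set $a\subset\omega_n$ put $y_a=\sum_{\gamma\in a}y(\gamma)e_\gamma$; by \eqref{eq:proj}, $\|y_a\|\le\|y_{a'}\|$ if $a\subset a'$.

A perturbation of norm $r$ can now add a whole set $a$ of new coordinates, and the only trace it leaves on the result $y$ is that $\|y_a\|\le r$. So we keep a coordinate $\eta$ only if it is determined by the rest of the support for \emph{every} set $a\ni\eta$ that could have been added: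
\[
D(y)=\big\{\eta\in\operatorname{supp}y:\ \eta\in F(\operatorname{supp}y\setminus a)\text{ whenever }\eta\in a\subset\operatorname{supp}y\text{ and }\|y_a\|\le r\big\}.
\]
For $0$--$1$ vectors in $\ell_1(\omega_n)$ and $r=1$ the only admissible set is $a=\{\eta\}$, and $D(y)$ is the coloring of Proposition~\ref{prop:model}. For $n=0$, the condition $\eta\notin F_0(\operatorname{supp}y\setminus a)$ says that $a$ contains $\operatorname{supp}y\cap[\eta,\omega)$; hence $\eta\notin D(y)$ exactly when $\|y_{[\eta,\omega)}\|\le r$, and $D(y)$ is what remains after removing the longest tail of norm at most $r$. For $n\geq 1$ we must bound the norm of the discarded part of $y$.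

\begin{lemma}\label{lem:discard}
For $r>0$ and $y\in X_0$ we have $\|y-y_{D(y)}\|\le2(n+1)r$.
\end{lemma}

\begin{proof}
Let $S=\operatorname{supp}y$ and $U=S\setminus D(y)$, and suppose $\|y_U\|>2(n+1)r$. For each $\eta\in U$ choose a witness $a_\eta\subset S$ with
\[
\eta\in a_\eta,\qquad\|y_{a_\eta}\|\le r,\qquad\eta\notin F(S\setminus a_\eta).
\]
We look for $\eta_1,\dots,\eta_{n+2}\in U$ such that $\eta_j\notin a_{\eta_i}$ for all $i\ne j$. In the discrete model $a_\eta=\{\eta\}$ and any distinct points will do. Here we choose them greedily, and each choice of $\eta_i$ forces us to discard two sets: the points of $a_{\eta_i}$, and the points $\xi$ with $\eta_i\in a_\xi$. The first set is small in norm, but the second need not be, and the norm is not additive over disjoint sets. We replace the norm by an additive weight and then find a point for which the second set is light by averaging.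

\emph{Weights.} By the Hahn--Banach theorem choose $\varphi\in X^*$ with $\|\varphi\|=1$ and $\varphi(y_U)=\|y_U\|$. Put $w(\eta)=|y(\eta)\varphi(e_\eta)|$ for $\eta\in U$, and $w(V)=\sum_{\eta\in V}w(\eta)$ for $V\subset U$. Then $w(U)\ge\varphi(y_U)>2(n+1)r$. For $\xi\in U$ and signs $\varepsilon_\eta$ with $\varepsilon_\eta y(\eta)\varphi(e_\eta)\ge0$, unconditionality and \eqref{eq:proj} give
\begin{equation}\label{eq:light}
w(a_\xi\cap U)=\varphi\Big(\sum_{\eta\in a_\xi\cap U}\varepsilon_\eta y(\eta)e_\eta\Big)\le\|y_{a_\xi\cap U}\|\le\|y_{a_\xi}\|\le r .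
\end{equation}

\emph{Averaging.} Let $V\subset U$ with $w(V)>0$, and for $\eta\in V$ let $I_V(\eta)=\{\xi\in V:\eta\in a_\xi\}$. Summing $w(\eta)w(\xi)$ over the pairs $(\eta,\xi)\in V^2$ with $\eta\in a_\xi$ in two ways and using \eqref{eq:light},
\[
\sum_{\eta\in V}w(\eta)\,w(I_V(\eta))=\sum_{\xi\in V}w(\xi)\,w(a_\xi\cap V)\le r\,w(V).
\]
So the $w$-weighted average of $w(I_V(\eta))$ is at most $r$, and there is $\eta\in V$ with $w(I_V(\eta))\le r$.

\emph{Greedy choice.} Let $V_0=U$. Given $V_{i-1}$ with $w(V_{i-1})>0$, choose $\eta_i\in V_{i-1}$ with $w(I_{V_{i-1}}(\eta_i))\le r$, and put $V_i=V_{i-1}\setminus(a_{\eta_i}\cup I_{V_{i-1}}(\eta_i))$. Then $w(V_i)\ge w(V_{i-1})-2r$, so $w(V_i)>2(n+1-i)r\ge0$ for $i\le n+1$, and we obtain $\eta_1,\dots,\eta_{n+2}$. For $i<j$ we have $\eta_j\in V_{j-1}\subset V_i$, so $\eta_j\notin a_{\eta_i}$ and $\eta_i\notin a_{\eta_j}$. The points are distinct because $\eta_i\in a_{\eta_i}$.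

\emph{Contradiction.} Let $B=\{\eta_1,\dots,\eta_{n+2}\}$. By Lemma~\ref{lem:kur}(ii), $\eta_i\in F(B\setminus\{\eta_i\})$ for some $i$. Since $B\setminus\{\eta_i\}\subset S\setminus a_{\eta_i}$, monotonicity gives $\eta_i\in F(S\setminus a_{\eta_i})$, contrary to the choice of $a_{\eta_i}$.
\end{proof}

The set $D(y)$ records which coordinates are kept. To complete the color we record the kept part $y_{D(y)}$ up to a small error.

\begin{lemma}\label{lem:color}
For all $r,\varepsilon>0$ the space $X_0$ has an $\big(r,(4n+4+2\varepsilon)r\big)$-coloring with at most $\omega_n$ colors.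
\end{lemma}

\begin{proof}
For each finite $D\subset\omega_n$ let $N_D$ be a maximal $\varepsilon r$-separated subset of the finite-dimensional space $\operatorname{span}\{e_\gamma:\gamma\in D\}$. By compactness the bounded subsets of $N_D$ are finite, so $N_D$ is countable. For $y\in X_0$ choose $p\in N_{D(y)}$ with $\|y_{D(y)}-p\|\le\varepsilon r$ and let $c(y)=(D(y),p)$. There are at most $\omega_n\cdot\omega=\omega_n$ colors.

(a) Fix $x\in X_0$, let $\|y-x\|\le r$ and $a=\operatorname{supp}y\setminus\operatorname{supp}x$. Then $y_a=(y-x)_a$, so $\|y_a\|\le r$ by \eqref{eq:proj}. If $\eta\in D(y)\setminus\operatorname{supp}x$, then $\eta\in a$, and the definition of $D(y)$ together with monotonicity gives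
\[
\eta\in F(\operatorname{supp}y\setminus a)=F(\operatorname{supp}y\cap\operatorname{supp}x)\subset F(\operatorname{supp}x).
\]
Thus $D(y)$ is a subset of the finite set $\operatorname{supp}x\cup F(\operatorname{supp}x)$, which does not depend on $y$. For each possible value $D$ of $D(y)$ we have $\|p\|\le\|y_D\|+\varepsilon r\le\|x\|+r+\varepsilon r$, which leaves finitely many $p\in N_D$.

(b) If $c(y)=c(y')=(D,p)$, then by Lemma~\ref{lem:discard}
\[
\|y-y'\|\le\|y-y_D\|+\|y_D-p\|+\|p-y'_D\|+\|y'_D-y'\|\le4(n+1)r+2\varepsilon r.\qedhere
\]
\end{proof}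

Unconditionality entered twice: in (a), to see that the new part $y_a$ of a perturbed vector is small, and in \eqref{eq:light}, to pass from norms to weights. The size of the index set entered through Lemma~\ref{lem:kur} and the count of colors.

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Given $L>4n+5$, choose $\varepsilon>0$ with $M+1<L$, where $M=4n+4+2\varepsilon\ge3$. Lemmas~\ref{lem:color} and~\ref{lem:glue} give $G:X_0\to c_0(\omega_n)$ with the required estimates. Since $G$ is Lipschitz, $X_0$ is dense and $c_0(\omega_n)$ is complete, $G$ extends continuously to $X$, and both inequalities pass to the limit.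
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
The unit vectors $e_\gamma$ of $\ell_2(\omega_n)$ form a long Schauder basis: the partial sums $x\cdot1_{[0,\alpha)}$ depend continuously on $\alpha$ because $\sum_\gamma x(\gamma)^2<\infty$, and the expansion is unique because the coordinate functionals are continuous. The norm of a finite combination depends only on the absolute values of its coefficients, so the basis is symmetric and $1$-unconditional. The density is at most $\omega_n$, by finite rational combinations, and at least $\omega_n$, since the $e_\gamma$ are $\sqrt2$-separated. Theorem~\ref{thm:embed} gives a bi-Lipschitz embedding into $c_0(\omega_n)$, which is in particular a coarse (and a uniform) embedding.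

Let $H$ be a Hilbert space, let $T:\ell_\infty^N\to H$ be linear with $\|x\|\le\|Tx\|\le C\|x\|$, and let $u_1,\dots,u_N$ be the unit vector basis of $\ell_\infty^N$. Averaging over signs cancels the cross terms $\varepsilon_i\varepsilon_j\langle Tu_i,Tu_j\rangle$, $i\ne j$, so
\[
N\le\sum_{i=1}^N\|Tu_i\|^2=\operatorname{Average}_{\varepsilon_i=\pm1}\Big\|T\Big(\sum_{i=1}^N\varepsilon_iu_i\Big)\Big\|^2\le C^2 .
\]
Hence $\ell_\infty^N$ does not embed with constant $C$ when $N>C^2$, and $H$ does not have trivial cotype. Trivial cotype is preserved by isomorphisms and $c_0(\omega_n)$ has it, so $\ell_2(\omega_n)$ is not isomorphic to $c_0(\omega_n)$.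
\end{proof}

\section{Density at least $\aleph_\omega$}\label{sec:large}

We now apply the box lemma to sums of vectors. It replaces the linear algebra of Example~\ref{ex:linear}: it produces vectors whose subset sums are bounded independently of their number, at the price of one cardinal per vector.

\begin{lemma}\label{lem:sums}
Let $X$ be a Banach space with $\dim X\ge2$ that coarsely embeds into $c_0(\Gamma)$. There is $T<\infty$ with the following property. For all $m$ and all families $\{x^i_\gamma\}_{\gamma\in A_i}\subset B_X$ with $|A_i|\ge\omega_{i-1}$ $(1\le i\le m)$ there are $a_i\ne a_i'$ in $A_i$ such that the vectors $v_i=x^i_{a_i}-x^i_{a_i'}$ satisfy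
\[
\Big\|\sum_{i\in\sigma}v_i\Big\|\le T\qquad\text{for all }\sigma\subset\{1,\dots,m\}.
\]
\end{lemma}

\begin{proof}
Let $c$ be a $(1,T)$-coloring of $X$ given by Lemma~\ref{lem:round}; it does not depend on $m$ or on the families. For $p\in\prod_iA_i$ let $s(p)=\sum_ix^i_{p_i}$ and $h(p)=c(s(p))$. On a line in direction $i$ the vector $z=\sum_{j\ne i}x^j_{p_j}$ is fixed and $s(p)-z=x^i_{p_i}\in B_X$, so $h$ takes finitely many values there. By Lemma~\ref{lem:box}, $h$ is constant on a box $\prod_i\{a_i,a_i'\}$, so $\|s(p)-s(p')\|\le T$ for all $p,p'$ in the box. Given $\sigma$, take $p=(a_i)_i$ and $p'_i=a_i'$ for $i\in\sigma$, $p'_i=a_i$ for $i\notin\sigma$. Then $s(p)-s(p')=\sum_{i\in\sigma}v_i$.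
\end{proof}

To make the $v_i$ large in norm we feed the lemma separated families. With density $\omega_n$ this yields $n+1$ vectors, which carries no contradiction; with density $\aleph_\omega$ it yields arbitrarily many. Recall Riesz's lemma: if $Z$ is a proper closed subspace of $X$ and $t<1$, there is a unit vector $x$ with $\operatorname{dist}(x,Z)>t$.

\begin{proof}[Proof of Theorem~\ref{thm:cotype}]
The space $X$ is nonseparable, so $\dim X\ge2$; let $T$ be as in Lemma~\ref{lem:sums}. Let $m\ge2$, and let $A$ be a maximal $\frac12$-separated subset of $B_X$. We claim $|A|\ge\omega_{m-1}$. Otherwise the closed span $Z$ of $A$ has density at most $\max\{|A|,\omega\}<\omega_{m-1}\le\operatorname{dens}(X)$, so $Z\ne X$, and Riesz's lemma gives a unit vector at distance greater than $\frac12$ from $Z$. Adding it to $A$ contradicts maximality.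

Apply Lemma~\ref{lem:sums} with all $m$ families equal to $A$, indexed by itself. Each $v_i$ is a difference of two distinct points of $A$, so $\|v_i\|\ge\frac12$. For signs $\varepsilon_i$, splitting the sum into the terms with $\varepsilon_i=1$ and those with $\varepsilon_i=-1$ gives $\|\sum_i\varepsilon_iv_i\|\le2T$. Lemma~\ref{lem:cotype} finishes the proof.
\end{proof}

For the classification we first show that a symmetric basis is unconditional. The partial-sum projections only cut out initial segments, but symmetry lets us move any finite set of coefficients to the front.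

\begin{lemma}\label{lem:sym}
Let $\{e_\gamma\}_{\gamma<\Lambda}$ be a symmetric basis of $X$ and $K=\sup_\alpha\|P_\alpha\|$. For distinct $\gamma_1,\dots,\gamma_k$, real $a_1,\dots,a_k$ and $A\subset\{1,\dots,k\}$,
\begin{equation}\label{eq:star}
\Big\|\sum_{i\in A}a_ie_{\gamma_i}\Big\|\le K\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|.
\end{equation}
There is an equivalent norm on $X$ for which the basis is $1$-unconditional.
\end{lemma}

\begin{proof}
We may assume $A\ne\{1,\dots,k\}$, since $K\ge1$. Let $\beta_1,\dots,\beta_k$ be a rearrangement of $\gamma_1,\dots,\gamma_k$ with $\beta_i<\beta_j$ whenever $i\in A$, $j\notin A$, and let $\alpha=\min\{\beta_j:j\notin A\}$. Using symmetry twice,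
\[
\Big\|\sum_{i\in A}a_ie_{\gamma_i}\Big\|=\Big\|\sum_{i\in A}a_ie_{\beta_i}\Big\|=\Big\|P_\alpha\sum_{i=1}^ka_ie_{\beta_i}\Big\|\le K\Big\|\sum_{i=1}^ka_ie_{\beta_i}\Big\|=K\Big\|\sum_{i=1}^ka_ie_{\gamma_i}\Big\|.
\]
For finitely supported $x=\sum a_\gamma e_\gamma$ put $\|x\|_{\mathrm u}=\max_{\varepsilon_\gamma=\pm1}\|\sum\varepsilon_\gamma a_\gamma e_\gamma\|$. This is a norm invariant under sign changes. Splitting by sign and applying \eqref{eq:star} to both parts gives $\|x\|\le\|x\|_{\mathrm u}\le2K\|x\|$, so $\|\cdot\|_{\mathrm u}$ extends by density to an equivalent norm on $X$.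
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Sufficiency and the last assertion.} If $\Lambda<\aleph_\omega$, then $\Lambda=\omega_n$ for some $n$, and Theorem~\ref{thm:embed} applied to $(X,\|\cdot\|_{\mathrm u})$ gives a bi-Lipschitz embedding of $X$ into $c_0(\Lambda)$. If $X$ is isomorphic to $c_0(\Lambda)$, the isomorphism is such an embedding.

\emph{Necessity.} Let $\Lambda\ge\aleph_\omega$ and let $X$ coarsely embed into $c_0(\Gamma)$. By symmetry all $e_\gamma$ have the same norm, and after multiplying them by a common scalar it equals $1$. Let $T$ be as in Lemma~\ref{lem:sums} and $K$ as in Lemma~\ref{lem:sym}. Fix $m$, choose disjoint $A_1,\dots,A_m\subset\Lambda$ with $|A_i|=\omega_{i-1}$, and apply Lemma~\ref{lem:sums} to $x^i_\gamma=e_\gamma$, $\gamma\in A_i$. We obtain $2m$ distinct indices $a_i,a_i'$ with $\|\sum_{i\le m}(e_{a_i}-e_{a_i'})\|\le T$. By \eqref{eq:star}, $\|\sum_{i\le m}e_{a_i}\|\le KT$. We have no control over which indices the lemma selects, but by symmetry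
\[
\Big\|\sum_{i\le m}e_{\gamma_i}\Big\|\le KT\qquad\text{for all $m$ and all distinct }\gamma_1,\dots,\gamma_m .
\]
Splitting by sign gives $\|\sum_i\varepsilon_ie_{\gamma_i}\|\le2KT$ for all signs. Every point of the cube $[-1,1]^m$ is a convex combination of its vertices, so $\|\sum_it_ie_{\gamma_i}\|\le2KT$ whenever $|t_i|\le1$. Together with \eqref{eq:star} for singletons $A$ this gives
\[
K^{-1}\max_i|t_i|\le\Big\|\sum_it_ie_{\gamma_i}\Big\|\le2KT\max_i|t_i|
\]
for all real $t_i$. So the linear map sending $e_\gamma$ to the $\gamma$-th unit vector of $c_0(\Lambda)$ is an isomorphism between dense subspaces, and it extends to an isomorphism of $X$ onto $c_0(\Lambda)$.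
\end{proof}

\begin{remark}
Symmetry cannot be weakened to $1$-unconditionality in Theorem~\ref{thm:class}. Let $\Lambda\ge\aleph_\omega$ and $X=\ell_2\oplus_\infty c_0(\Lambda)$, whose natural basis is $1$-unconditional. With $G:\ell_2\to c_0$ from Theorem~\ref{thm:embed}, the map $(x,u)\mapsto(G(x),u)$ is a bi-Lipschitz embedding into $c_0\oplus_\infty c_0(\Lambda)$, which is isometric to $c_0(\Lambda)$. But $X$ is not isomorphic to $c_0(\Lambda)$: otherwise its subspace $\ell_2$ would have trivial cotype by Example~\ref{ex:linear}, contrary to the proof of Corollary~\ref{cor:answer}.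
\end{remark}

\section{The distortion of $\ell_1(\omega_n)$}\label{sec:dist}

In $\ell_1$ the opposite vertices of a box are far apart, as in Proposition~\ref{prop:model}, and a finer rounding turns this into a lower bound for the distortion. Let $\|x-y\|\le\|f(x)-f(y)\|\le D\|x-y\|$. Round the coordinates of $f$ of size above $D+\varepsilon$ to precision $\varepsilon$ and ignore the others. Two points with the same rounding have images that differ by at most $2D+2\varepsilon$ on the ignored coordinates and by at most $\varepsilon$ on the large ones; for a box with $m$ sides this yields $2m\le2D+2\varepsilon$. The estimate on the large coordinates leaves a slack of $2D$, enough to pay for one further move of length $2$. We exploit it by following two parallel copies of the box, shifted by $u$ and $-u$.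

\begin{proof}[Proof of Theorem~\ref{thm:dist}]
The upper bound is Theorem~\ref{thm:embed}. For the lower bound, after rescaling the target it suffices to show that $D\ge n+2$ whenever $f:\ell_1(\omega_n)\to c_0(\Gamma)$ satisfies $\|x-y\|\le\|f(x)-f(y)\|\le D\|x-y\|$.

Put $m=n+1$ and $u=e_0$. Let $A_1,\dots,A_m\subset\omega_n\setminus\{0\}$ be disjoint with $|A_i|=\omega_{i-1}$. For $p\in\prod_iA_i$ let $s(p)=\sum_ie_{p_i}$ and $f_\pm(p)=f(\pm u+s(p))$. Fix $\varepsilon>0$ and a symbol $*$, and define a function $h(p)$ on $\Gamma$ by
\[
h(p)(\gamma)=\begin{cases}*&\text{if }|f_+(p)(\gamma)|\le D+\varepsilon\text{ and }|f_-(p)(\gamma)|\le D+\varepsilon,\\[2pt]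
\big(\lfloor f_+(p)(\gamma)/\varepsilon\rfloor,\ \lfloor f_-(p)(\gamma)/\varepsilon\rfloor\big)&\text{otherwise.}\end{cases}
\]

Consider a line in direction $i$ and let $z=\sum_{j\ne i}e_{p_j}$. For $p$ on the line, $\|f_\pm(p)-f(\pm u+z)\|\le D\|e_{p_i}\|=D$. For all but finitely many $\gamma$ both $|f(u+z)(\gamma)|$ and $|f(-u+z)(\gamma)|$ are at most $\varepsilon$, and then $h(p)(\gamma)=*$ along the whole line. For each remaining $\gamma$ the numbers $f_\pm(p)(\gamma)$ stay in bounded intervals, so $h(p)(\gamma)$ takes finitely many values. Thus $h$ takes finitely many values on the line, and by Lemma~\ref{lem:box} it is constant on a box $\prod_i\{a_i,a_i'\}$. Let $p=(a_i)_i$ and $p'=(a_i')_i$, and fix $\gamma\in\Gamma$.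

If $h(p)(\gamma)=h(p')(\gamma)=*$, then
\[
|f_+(p)(\gamma)-f_-(p')(\gamma)|\le|f_+(p)(\gamma)|+|f_-(p')(\gamma)|\le2D+2\varepsilon .
\]
Otherwise $\lfloor f_-(p)(\gamma)/\varepsilon\rfloor=\lfloor f_-(p')(\gamma)/\varepsilon\rfloor$, and since $\|f_+(p)-f_-(p)\|\le D\|2u\|=2D$,
\[
|f_+(p)(\gamma)-f_-(p')(\gamma)|\le|f_+(p)(\gamma)-f_-(p)(\gamma)|+|f_-(p)(\gamma)-f_-(p')(\gamma)|\le2D+\varepsilon .
\]
The indices $0,a_1,a_1',\dots,a_m,a_m'$ are distinct, so
\[
2+2m=\Big\|2e_0+\sum_{i=1}^m(e_{a_i}-e_{a_i'})\Big\|=\|(u+s(p))-(-u+s(p'))\|\le\|f_+(p)-f_-(p')\|\le2D+2\varepsilon .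
\]
Letting $\varepsilon\to0$ gives $D\ge m+1=n+2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Petr Hajek and Thomas Schlumprecht, \emph{Coarse embeddings into $c_0(\Gamma)$}, arXiv:1703.01891 (2017).

\bibitem{MP}
Maurey and Pisier, Studia Math. 58 (1976).

\end{thebibliography}
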